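\title{The two Kodaira dimensions of a compact almost complex manifold coincide}

\begin{abstract}
The Kodaira dimension of a compact almost complex manifold $(M,J)$ can be
defined by the growth rate of the spaces of pseudoholomorphic pluricanonical
sections, or by the maximal rank of the pluricanonical maps. We prove that the
two definitions agree, for the canonical bundle and for every
pseudoholomorphic line bundle $L$ on $M$. The proof combines two facts: a
nonzero pseudoholomorphic section of $L^m$ vanishes at a given point to order
at most $Cm$, by a maximum principle argument; and near a point where the rank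
attains its maximum $k$, sections are, up to a common factor, holomorphic
functions of $k$ variables. For connected $M$ we also show that
$\dim H^0(M,L^m)/m^k$ has a positive finite limit along the multiples of a
fixed integer, and that the section ring is a domain of transcendence degree
$k+1$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Pseudoholomorphic line bundles}
Let $M$ be a compact smooth manifold of dimension $2n$, $n\ge1$, and let $J$
be an almost complex structure on $M$, that is, a smooth endomorphism of $TM$
with $J^2=-1$. Everything below is smooth. A complex $1$-form $\beta$ has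
\emph{type $(1,0)$} if $\beta\circ J=i\beta$ and \emph{type $(0,1)$} if
$\beta\circ J=-i\beta$. Every complex $1$-form is uniquely a sum of forms of
these two types, and taking exterior products one obtains the bundles
$\Lambda^{p,q}_JM$ of $(p,q)$-forms; we write $T^*M^{0,1}=\Lambda^{0,1}_JM$.
On $(p,q)$-forms, $\bar\partial_J$ is the $(p,q+1)$-component of $d$. For a
function $f$ we have $df=\partial_Jf+\bar\partial_Jf$ with
\[
\partial_Jf=\tfrac12(df-i\,df\circ J),\qquad
\bar\partial_Jf=\tfrac12(df+i\,df\circ J).
\]
The function $f$ is \emph{pseudoholomorphic} if $\bar\partial_Jf=0$, that is,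
if $df$ is a complex linear map $(T_xM,J_x)\to\mathbb C$ at every point $x$.
The structure $J$ is \emph{integrable} if every point has a neighborhood with
complex coordinates that are pseudoholomorphic functions.

A \emph{pseudoholomorphic line bundle} is a complex line bundle $L\to M$ with
a linear operator
$\bar\partial_L\colon\Gamma(L)\to\Gamma(T^*M^{0,1}\otimes L)$ satisfying the
Leibniz rule
$\bar\partial_L(f\sigma)=\bar\partial_Jf\otimes\sigma+f\,\bar\partial_L\sigma$.
If $\varepsilon$ is a local frame of $L$ and
$\bar\partial_L\varepsilon=\alpha\otimes\varepsilon$, with $\alpha$ of type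
$(0,1)$, then the tensor power $L^m$ carries the induced operator
\begin{equation}\label{eq:power}
\bar\partial_{L^m}(f\varepsilon^m)=(\bar\partial_Jf+m\alpha f)\otimes\varepsilon^m .
\end{equation}
Let $H^0(M,L^m)$ be the space of sections $s$ of $L^m$ with
$\bar\partial_{L^m}s=0$; these are the \emph{pseudoholomorphic} sections. Two
consequences of \eqref{eq:power} are used throughout. The product of
$s\in H^0(M,L^m)$ and $s'\in H^0(M,L^{m'})$ lies in $H^0(M,L^{m+m'})$. And if
$s,t\in H^0(M,L^m)$, then $s/t$ is a pseudoholomorphic function on
$\{t\ne0\}$.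

The basic example is the canonical bundle $\mathcal K=\Lambda^{n,0}_JM$ with
the operator $\bar\partial_J$, whose values lie in
$\Lambda^{n,1}_JM=T^*M^{0,1}\otimes\mathcal K$. It is known, by Chen and
Zhang, that $H^0(M,\mathcal K^m)$ is finite-dimensional for every $m\ge1$.
Corollary~\ref{cor:unique} below gives finite-dimensionality for every $L$, so
we may set
\[
P_m(L)=\dim_{\mathbb C}H^0(M,L^m).
\]

\subsection{Two ways to measure the supply of sections}
The first way counts sections. With the convention $\log0=-\infty$, put
\[
\kappa^J(L)=\begin{cases}-\infty&\text{if $P_m(L)=0$ for all $m\ge1$,}\\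
\displaystyle\limsup_{m\to\infty}\frac{\log P_m(L)}{\log m}&\text{otherwise.}
\end{cases}
\]
The second way asks how many directions of $M$ the sections can tell apart.
Let $P_m(L)>0$, let $B_m$ be the set where all sections in $H^0(M,L^m)$
vanish, and let $s_0,\dots,s_N$ be a basis. The map
\[
\Phi_m\colon M\setminus B_m\to\mathbb P^N,\qquad x\mapsto[s_0(x):\dots:s_N(x)],
\]
is given in affine charts by ratios $s_i/s_j$, so its differential is complex
linear. The complex dimension of its image is understood as the maximal rank
$\operatorname{rk}\Phi_m=\max_{x\notin B_m}\operatorname{rank}_{\mathbb C}(d\Phi_m)_x$,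
and
\[
\kappa_J(L)=\begin{cases}-\infty&\text{if $P_m(L)=0$ for all $m\ge1$,}\\
\max\{\operatorname{rk}\Phi_m: P_m(L)>0\}&\text{otherwise.}
\end{cases}
\]
The two Kodaira dimensions of $(M,J)$ are
$\kappa^J(M)=\kappa^J(\mathcal K)$ and $\kappa_J(M)=\kappa_J(\mathcal K)$. It
is known that one of them is $-\infty$ if and only if the other is, that one
of them is $0$ if and only if the other is, and that they are equal when $J$
is integrable. The problem posed in \cite{CNT} is the general case:

\medskip
\noindent\emph{Is $\kappa^J(M)=\kappa_J(M)$ for every compact almost complex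
manifold $(M,J)$?}
\medskip

\noindent The answer is yes, and the canonical bundle plays no special role.

\begin{theorem}\label{thm:A}
Let $(M,J)$ be a compact almost complex manifold and $L$ a pseudoholomorphic
line bundle on it. Then $\kappa^J(L)=\kappa_J(L)$. In particular,
$\kappa^J(M)=\kappa_J(M)$.
\end{theorem}

Since a rank is an integer between $0$ and $n$, the common value lies in
$\{-\infty,0,1,\dots,n\}$; from its definition alone, $\kappa^J$ is not
visibly an integer, or even finite. On a connected manifold the growth of
$P_m(L)$ can be described more precisely.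

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A}, let $M$ be connected and suppose that
$P_m(L)>0$ for some $m\ge1$. Put $k=\kappa_J(L)$ and
$e=\gcd\{m\ge1:P_m(L)>0\}$.
\begin{enumerate}
\item[(1)] $P_m(L)=0$ if $e\nmid m$. For all large multiples $m$ of $e$ we
have $P_m(L)>0$ and $\operatorname{rk}\Phi_m=k$.
\item[(2)] The limit $\displaystyle v=\lim_{m\to\infty,\ e\mid m}P_m(L)/m^k$
exists, and $0<v<\infty$. If $k=0$, then $P_m(L)\le1$ for all $m$, and
$P_m(L)=1$ for all large multiples $m$ of $e$.
\item[(3)] The ring $R(L)=\mathbb C\oplus\bigoplus_{m\ge1}H^0(M,L^m)$ is an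
integral domain of transcendence degree $k+1$ over $\mathbb C$.
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:torus}
The integer $e$ can be arbitrary. Let $M=\mathbb C/(\mathbb Z+i\mathbb Z)$
with coordinate $z=x+iy$, and let $L$ be the trivial bundle with frame
$\varepsilon$ and $\bar\partial_L\varepsilon=c\,d\bar z\otimes\varepsilon$,
$c\in\mathbb C$. By \eqref{eq:power}, $f\varepsilon^m$ is pseudoholomorphic if
and only if $\partial f/\partial\bar z=-mcf$. The operator
$\partial/\partial\bar z$ multiplies the Fourier mode $\exp(2\pi i(px+qy))$ by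
$\pi i(p+iq)$, so $P_m(L)=1$ if $mc\in\pi\mathbb Z[i]$ and $P_m(L)=0$
otherwise. For $c=\pi/e$ we get $P_m(L)=1$ exactly when $e\mid m$, and both
dimensions are $0$; for $c=\pi\sqrt2$ both are $-\infty$.
\end{example}

\subsection{Why equality is expected, and what has to be proved}
Suppose that $\kappa_J(L)=k\ge0$. Then for some $m_0$ there are sections
$\sigma_0,\dots,\sigma_k$ of $L^{m_0}$ whose ratios $\sigma_i/\sigma_0$ have
independent differentials at some point $x_0$. These ratios map a neighborhood
of $x_0$ onto an open subset of $\mathbb C^k$, so the sections satisfy no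
polynomial relation, and their monomials of degree $d$ give about $d^k/k!$
independent sections of $L^{dm_0}$. Thus $\kappa^J(L)\ge\kappa_J(L)$, with no
analysis at all.

For the reverse inequality one would like to say that a section of $L^m$ is a
holomorphic function of $k$ variables ``of degree at most $Cm$'', so that
there are at most $C'm^k$ independent sections. For nonintegrable $J$ there
are no holomorphic coordinates on $M$ in which to expand a section, so both
halves of this sentence need a meaning and a proof.
\begin{itemize}
\item \emph{Function of $k$ variables.} Because $k$ is the largest rank of any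
$\Phi_m$, no section $s$ of $L^{dm_0}$ can give a ratio $s/\sigma_0^d$ with a
differential independent of those of the $\sigma_i/\sigma_0$. Hence near $x_0$
the ratio is a holomorphic function of the $\sigma_i/\sigma_0$
(Proposition~\ref{prop:descent}). The sections supply the coordinates that $M$
lacks.
\item \emph{Degree at most $Cm$.} Holomorphic germs in $k\ge1$ variables form
an infinite-dimensional space, so a global input is needed. It is the bound
$Cm$ on the order of vanishing at $x_0$ of a nonzero section of $L^m$
(Proposition~\ref{prop:order}): a section is then determined by a Taylor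
polynomial of degree at most $Cm$.
\end{itemize}
Section~\ref{sec:models} shows each step in an explicit case.
Sections~\ref{sec:ddc} and~\ref{sec:order} prove the bound on vanishing
orders, Section~\ref{sec:A} proves Theorem~\ref{thm:A}, and
Section~\ref{sec:B} proves Theorem~\ref{thm:B}. The only result used beyond
textbook facts is a count of points in semigroups from \cite{LM}, and only for
the existence of the limit in Theorem~\ref{thm:B}(2).

\section{Two model cases}\label{sec:models}

\subsection{Vanishing orders on the projective line}\label{ss:P1}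
Let $M=\mathbb P^1$ and $L=\mathcal O(1)$, with homogeneous coordinates
$\sigma_0,\sigma_1\in H^0(M,L)$ and $z=\sigma_1/\sigma_0$. The sections of
$L^m$ are the $s=p(z)\sigma_0^m$ with $p$ a polynomial of degree at most $m$.
So $P_m(L)=m+1$, the orders of vanishing at $z=0$ are $0,1,\dots,m$, and both
dimensions equal $1$.

Let us bound the order $\nu$ of a nonzero section $s$ at $z=0$ by the maximum
principle instead, in a way that will generalize. With $\zeta=1/z$ and
$p^*(\zeta)=\zeta^mp(1/\zeta)$, the standard metric gives
\[
|s|=\frac{|p(z)|}{(1+|z|^2)^{m/2}}=\frac{|p^*(\zeta)|}{(1+|\zeta|^2)^{m/2}} .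
\]
Scale $s$ so that $\max|s|=1$ and put $u=\frac1m\log|s|\le0$. Let
$0<a<\nu/m$.

\emph{Near the zero.} The function
$u+\frac12\log(1+|z|^2)-a\log|z|=\frac1m\log|p|-a\log|z|$ is subharmonic on
$0<|z|\le1$ and tends to $-\infty$ at $0$, because $a<\nu/m$. It is therefore
bounded by its maximum on $|z|=1$, which is at most $\frac12\log2$. Hence
$u\le\frac12\log2-a\log2$ on the disc $|z|\le\frac12$: a high order of
vanishing at one point forces $u$ to be very negative on a disc of fixed size.

\emph{Away from the zero.} The function
$u+\frac12\log(1+|\zeta|^2)=\frac1m\log|p^*|$ is subharmonic on $|\zeta|\le2$,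
and on the circle $|\zeta|=2$ it is at most
$\frac12\log2-a\log2+\frac12\log5$. So $u\le\frac12\log10-a\log2$ on
$|\zeta|\le2$, and hence on all of $\mathbb P^1$. Since $u$ takes the value
$0$, we get $a\le\log10/\log4$.

Letting $a\to\nu/m$ gives $\nu\le(\log10/\log4)\,m<2m$. The constant is not
sharp, but the bound is linear in $m$, and the section $z^m\sigma_0^m$ shows
that no sublinear bound holds. The reason for linearity is that after division
by $m$, the correction terms $\frac12\log(1+|z|^2)$ and
$\frac12\log(1+|\zeta|^2)$ no longer depend on $m$.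

\subsection{A nonintegrable surface with $k=1$}\label{ss:product}
Let $M=\mathbb P^1\times T$, where $T=\mathbb C/(\mathbb Z+i\mathbb Z)$ has
coordinate $w$, and let $\mu\colon\mathbb P^1\to\{|\mu|<1\}$ be smooth and
nonconstant. Define $J$ by declaring that the $(1,0)$-forms are spanned by the
pullbacks of $(1,0)$-forms of $\mathbb P^1$ and by $\phi=dw+\mu\,d\bar w$;
since $|\mu|<1$, the forms $dz,\phi,d\bar z,\bar\phi$ are independent. From
$d\bar w=(\bar\phi-\bar\mu\phi)/(1-|\mu|^2)$ we see that the $(0,2)$-part of
$d\phi=d\mu\wedge d\bar w$ is
\[
(d\phi)^{0,2}=\frac{1}{1-|\mu|^2}\,\frac{\partial\mu}{\partial\bar z}\,d\bar z\wedge\bar\phi .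
\]
It is nonzero on a nonempty open set $M'$, because a holomorphic function on
$\mathbb P^1$ is constant. If $q$ is pseudoholomorphic on an open subset of
$M'$, write $dq=b_1\,dz+b_2\,\phi$; the $(0,2)$-part of $d(dq)=0$ is
$b_2(d\phi)^{0,2}=0$, so $b_2=0$ and $dq$ is a multiple of $dz$. Thus on $M'$
there are no pseudoholomorphic coordinates, and $J$ is not integrable.

Let $L$ be the pullback of $\mathcal O(1)$, with
$\bar\partial_L\sigma_0=0$ on $\{z\ne\infty\}$ and $\bar\partial_L\sigma_1=0$
on $\{z\ne0\}$; these agree on the overlap because $z$ is pseudoholomorphic.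
Let $q\sigma_0^m$ be a pseudoholomorphic section of $L^m$. On a fiber
$\{z\}\times T$ the form $dq$ is a multiple of $d(w+\mu(z)\bar w)$, so $q$
lifts to a bounded entire function of the variable $w+\mu(z)\bar w$ and is
constant on the fiber. Hence $q=p(z)$ with $p$ holomorphic; the same argument
in the frame $\sigma_1^m$ shows that $p(z)/z^m$ extends across $\infty$, so
$p$ is a polynomial of degree at most $m$. Again $P_m(L)=m+1$, and $\Phi_m$
factors through $\mathbb P^1$, so $\kappa^J(L)=\kappa_J(L)=1<n=2$. Here the
compactness of the fibers makes sections descend to functions of one variable.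
In general no compact fibers are at hand, and the maximality of the rank takes
over this role.

\section{The operator $dd^c$ and the logarithm of a section}\label{sec:ddc}

The argument of Section~\ref{ss:P1} used two facts about subharmonic
functions: the maximum principle, and the harmonicity of $\log|p|$ off the
zeros of $p$. This section gives their counterparts on $(M,J)$. For a real
function $\varphi$ put $d^c\varphi=-d\varphi\circ J$. Our conventions are
$d\beta(X,Y)=X\beta(Y)-Y\beta(X)-\beta([X,Y])$ and
$(\beta\wedge\beta')(X,Y)=\beta(X)\beta'(Y)-\beta(Y)\beta'(X)$ for $1$-forms.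

In a coordinate chart, regard $J$ as a matrix-valued function, let $D_XJ$ be
its derivative in the direction $X$, and let $D^2\varphi$ be the Hessian.

\begin{lemma}\label{lem:hess}
Let $\varphi$ be a real $C^2$ function near a point $y$ of a chart and let
$X\in T_yM$. Then at $y$
\begin{equation}\label{eq:hess}
dd^c\varphi(X,JX)=D^2\varphi(X,X)+D^2\varphi(JX,JX)+d\varphi(E_X),
\end{equation}
where $E_X=(D_{JX}J)X-(D_XJ)JX$. On a compact subset of the chart,
$|E_X|\le c|X|^2$ with a constant $c$ independent of $\varphi$. If $\varphi$
has a local maximum at $y$, then $dd^c\varphi(X,JX)\le0$ for all $X\in T_yM$.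
\end{lemma}

\begin{proof}
Extend $X,Y\in T_yM$ to constant vector fields, so that $[X,Y]=0$. Then
\begin{align*}
dd^c\varphi(X,Y)&=-X\big(d\varphi(JY)\big)+Y\big(d\varphi(JX)\big)\\
&=-D^2\varphi(X,JY)-d\varphi\big((D_XJ)Y\big)+D^2\varphi(Y,JX)+d\varphi\big((D_YJ)X\big).
\end{align*}
Taking for $Y$ the vector $J_yX$, so that $J_yY=-X$, gives \eqref{eq:hess}.
The bound on $E_X$ holds because $J$ and its first derivatives are bounded on
compact sets. At a local maximum $d\varphi=0$ and $D^2\varphi\le0$.
\end{proof}

For the standard structure $J_0$ on $\mathbb C^n$ the term $E_X$ vanishes, and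
for $|X|=1$ the left side of \eqref{eq:hess} is the Laplacian of $\varphi$
along the complex line spanned by $X$. For general $J$ the only change is a
first-order term, which does not affect the maximum principle.

We also need an average over all directions. Fix a Riemannian metric $g$ on
$M$ with $g(JX,JY)=g(X,Y)$. For a real $2$-form $\beta$ put
\[
\operatorname{tr}\beta=\frac12\sum_{j=1}^{2n}\beta(X_j,JX_j),
\]
where $X_1,\dots,X_{2n}$ is a $g$-orthonormal basis; this is half the trace of
the bilinear form $(X,Y)\mapsto\beta(X,JY)$, so it does not depend on the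
basis. On $\mathbb C^n$ with the Euclidean metric,
$\operatorname{tr}dd^c\varphi$ is the Laplacian of $\varphi$. By
Lemma~\ref{lem:hess},
\begin{equation}\label{eq:trmax}
\operatorname{tr}dd^c\varphi(y)\le0\quad\text{if $\varphi$ has a local maximum at $y$.}
\end{equation}

\begin{lemma}\label{lem:chain}
For smooth functions $\eta\colon M\to\mathbb R$ and
$\chi\colon\mathbb R\to\mathbb R$,
\[
\operatorname{tr}dd^c\chi(\eta)=\chi'(\eta)\operatorname{tr}dd^c\eta+\chi''(\eta)\,|d\eta|_g^2 .
\]
\end{lemma}

\begin{proof}
From $d^c\chi(\eta)=\chi'(\eta)d^c\eta$ we get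
$dd^c\chi(\eta)=\chi'(\eta)dd^c\eta+\chi''(\eta)\,d\eta\wedge d^c\eta$. Since
$d^c\eta(JX)=d\eta(X)$ and $d^c\eta(X)=-d\eta(JX)$, we have
$(d\eta\wedge d^c\eta)(X,JX)=d\eta(X)^2+d\eta(JX)^2$. Both $(X_j)$ and
$(JX_j)$ are orthonormal bases, so
$\operatorname{tr}(d\eta\wedge d^c\eta)=|d\eta|_g^2$.
\end{proof}

Now fix a Hermitian metric $h$ on $L$, and write $|\cdot|$ for the induced
norm on $L^m$. In the integrable holomorphic setting one computes
$dd^c\log|s|$ in a holomorphic frame. We have no such frame, so we use frames
of unit length.

\begin{lemma}\label{lem:theta}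
There is a smooth real $2$-form $\Theta$ on $M$, depending only on
$(L,\bar\partial_L,h)$, such that for all $m\ge1$ and $s\in H^0(M,L^m)$
\[
dd^c\log|s|=m\,\Theta\quad\text{on }\{s\ne0\}.
\]
\end{lemma}

\begin{proof}
Let $\varepsilon$ be a local frame with $|\varepsilon|=1$, write
$\bar\partial_L\varepsilon=\alpha\otimes\varepsilon$, and set
$\Theta=2\,d(\operatorname{Im}\alpha)$. Any other unit frame is locally
$\varepsilon'=e^{i\chi}\varepsilon$ with $\chi$ real. By the Leibniz rule
$\alpha'=\alpha+i\bar\partial_J\chi=\alpha+\frac i2d\chi-\frac12d\chi\circ J$,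
so $\operatorname{Im}\alpha'=\operatorname{Im}\alpha+\frac12d\chi$ and
$d(\operatorname{Im}\alpha')=d(\operatorname{Im}\alpha)$. Thus $\Theta$ is
globally defined.

Let $s=f\varepsilon^m$ be pseudoholomorphic; by \eqref{eq:power},
$\bar\partial_Jf=-m\alpha f$. Near a point where $s\ne0$, choose a branch
$\log f=\varphi+i\theta$; then $\varphi=\log|s|$. The form
$\omega=d\log f=\partial_J\log f-m\alpha$ satisfies
\[
\omega\circ J=i\,\partial_J\log f+im\alpha=i(\omega+2m\alpha).
\]
Since $\omega=d\varphi+i\,d\theta$, the real part of this identity is
$d\varphi\circ J=-d\theta-2m\operatorname{Im}\alpha$, that is,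
$d^c\varphi=d\theta+2m\operatorname{Im}\alpha$. Applying $d$ gives
$dd^c\varphi=m\Theta$.
\end{proof}

In Section~\ref{ss:P1}, $\Theta=-\frac12dd^c\log(1+|z|^2)$. No sign of
$\Theta$ is needed below, only that it is bounded and independent of $m$ and
$s$. We fix a constant $C_0$ with $|\operatorname{tr}\Theta|\le C_0$ on $M$.

\section{A linear bound on the order of vanishing}\label{sec:order}

A smooth section $s$ \emph{vanishes to order at least $\nu$} at $x$ if
$|s(y)|\le C_s|y|^\nu$ in coordinates $y$ centered at $x$; equivalently, its
Taylor polynomial of degree $\nu-1$ at $x$, in a local frame, is zero.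

\begin{proposition}\label{prop:order}
Let $M$ be connected and $x\in M$. There is a constant $C$, depending on
$(M,J,L,x)$ but not on $m$, such that for every $m\ge1$, a section
$s\in H^0(M,L^m)$ that vanishes to order at least $\nu>Cm$ at $x$ is zero.
\end{proposition}

The proof follows the two steps of Section~\ref{ss:P1}. There the correction
terms were explicit potentials of $\Theta$. Now they are replaced by two
barrier functions, one near $x$ and one away from $x$, which we construct
first. Neither depends on $m$ or $s$.

\subsection{The barrier near the point}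
Choose coordinates $y\in\mathbb R^{2n}=\mathbb C^n$ centered at $x$, defined
on a neighborhood of the closed unit ball, in which $J$ equals the standard
structure $J_0$ at $y=0$; a real linear change of any chart achieves this. Let
$r=|y|$.

We need a function $\gamma$ that behaves like $\log r$ at the origin, so that
it can be compared with the order of vanishing, and that is strictly
superharmonic in a suitable sense. The trace is the wrong sense: the Euclidean
Laplacian of $\log r$ is $(2n-2)/r^2$, which is positive for $n\ge2$. But
Lemma~\ref{lem:hess} allows us to test a single direction at each point, and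
$\log r$ is harmonic along the complex lines through the origin. So at the
point $y$ we test the radial vector $X=y$. For $J\ne J_0$ this leaves an error
$O(r)$ of unknown sign, which we absorb by subtracting $r^{1/2}$.

\begin{lemma}\label{lem:local}
Let $\gamma(r)=\log r-r^{1/2}$, regarded also as a function of $y\neq0$. Then
$\gamma$ is increasing in $r\in(0,1]$, and there are constants $r_0\in(0,1)$
and $C_2\ge0$ such that at each point $y$ with $0<r\le r_0$, for $X=y$,
\[
dd^c\gamma(X,JX)\le-\tfrac18r^{1/2},\qquad \Theta(X,JX)\ge-C_2r^2 .
\]
\end{lemma}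

\begin{proof}
We have $\gamma'=r^{-1}-\frac12r^{-1/2}$ and
$\gamma''=-r^{-2}+\frac14r^{-3/2}$. For $r\le1$ this gives
$0<\gamma'\le r^{-1}$ and $|\gamma''|\le r^{-2}$. The Hessian of a radial
function has eigenvalue $\gamma''$ on the radial direction and $\gamma'/r$ on
its orthogonal complement, so $|D^2\gamma(\xi,\xi')|\le r^{-2}|\xi||\xi'|$.
Since $J_0y\perp y$ and $|J_0y|=r$,
\[
D^2\gamma(y,y)+D^2\gamma(J_0y,J_0y)=r^2\gamma''+r\gamma'=-\tfrac14r^{1/2}.
\]
As $J$ is smooth and equals $J_0$ at the origin, $JX=J_0y+\xi$ with
$|\xi|\le cr^2$; enlarging $c$, also $|E_X|\le cr^2$. The remaining terms in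
\eqref{eq:hess} satisfy
\[
\big|2D^2\gamma(J_0y,\xi)+D^2\gamma(\xi,\xi)+d\gamma(E_X)\big|
\le r^{-2}(2cr^3+c^2r^4)+r^{-1}cr^2\le(3c+c^2)\,r .
\]
Choose $r_0<1$ with $(3c+c^2)r_0^{1/2}\le\frac18$. The bound on $\Theta$ holds
because $\Theta$ and $J$ are bounded on the closed unit ball and $|X|=r$.
\end{proof}

\subsection{The barrier away from the point}
Let $V=\{|y|<r_0/2\}$. Outside $V$ we want a function $\psi$ that is more
superharmonic than $\frac1m\log|s|$ can be, namely
$\operatorname{tr}dd^c\psi<-C_0$. This cannot hold on all of $M$: at a minimum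
point of $\psi$ the trace is nonnegative, by \eqref{eq:trmax} applied to
$-\psi$. Lemma~\ref{lem:chain} shows that critical points are the only
obstruction, so we move them into $V$.

\begin{lemma}\label{lem:global}
Let $M$ be connected and $V\subset M$ a nonempty open set. There is a smooth
function $\psi\colon M\to\mathbb R$ with $\operatorname{tr}dd^c\psi<-C_0$ on
$M\setminus V$.
\end{lemma}

\begin{proof}
A Morse function $\eta_0$ on the compact manifold $M$ has finitely many
critical points $p_1,\dots,p_l$. Recall that the compactly supported
diffeomorphisms of a connected manifold act transitively on its points. Since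
$\dim M\ge2$, the complement of finitely many points in $M$ is connected; so a
diffeomorphism supported in $M\setminus\{p_i:i\ne j\}$ moves $p_j$ into $V$ and
fixes the other points. Moving the points one at a time, we obtain a
diffeomorphism $\Psi$ with $\Psi(p_j)\in V$ for all $j$. Then
$\eta=\eta_0\circ\Psi^{-1}$ has $d\eta\ne0$ on the compact set $M\setminus V$.
By Lemma~\ref{lem:chain},
\[
\operatorname{tr}dd^ce^{\lambda\eta}=\lambda e^{\lambda\eta}\big(\operatorname{tr}dd^c\eta+\lambda|d\eta|_g^2\big).
\]
On $M\setminus V$ the function $|d\eta|_g^2$ has a positive minimum and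
$\operatorname{tr}dd^c\eta$ is bounded, so for large $\lambda$ the right side
has a positive minimum there. Take $\psi=-\Lambda e^{\lambda\eta}$ with
$\Lambda$ large.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:order}}
Let $r_0$, $C_2$, $V$, $\psi$ be as above and put
\[
c_1=\gamma(r_0)-\gamma(r_0/2)>0,\qquad
C=\max\Big\{8C_2,\ \frac{\max\psi-\min\psi}{c_1}\Big\}.
\]
Let $0\ne s\in H^0(M,L^m)$ vanish to order at least $\nu\ge1$ at $x$; we show
$\nu/m\le C$. Scale $s$ so that $\max_M|s|=1$, and let
$u=\frac1m\log|s|\colon M\to[-\infty,0]$. This function is upper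
semicontinuous, so it and its sums with continuous functions attain their
maxima on compact sets; $\max u=0$; and on the open set $\{u>-\infty\}$ it is
smooth with $dd^cu=\Theta$, by Lemma~\ref{lem:theta}. If $\nu/m\le8C_2$ we are
done. Otherwise let $8C_2<a<\nu/m$.

\emph{Step 1: $u\le-ac_1$ on $V$.} Consider $u-a\gamma$ on the punctured ball
$0<r\le r_0$. From $|s|\le C_sr^\nu$ we get
$u-a\gamma\le(\nu/m-a)\log r+\frac1m\log C_s+a$, which tends to $-\infty$ as
$r\to0$. Hence either $u\equiv-\infty$ on the punctured ball, or $u-a\gamma$
attains its maximum at a point $y_0$ with $u(y_0)>-\infty$. In the second case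
suppose $r=|y_0|<r_0$. Then $u-a\gamma$ is smooth near $y_0$ with a local
maximum there, while Lemma~\ref{lem:local} gives, for $X=y_0$,
\[
dd^c(u-a\gamma)(X,JX)\ge-C_2r^2+\tfrac a8r^{1/2}>0,
\]
since $a>8C_2$ and $r^{1/2}\ge r^2$. This contradicts Lemma~\ref{lem:hess}. So
$|y_0|=r_0$, and the maximum is at most $-a\gamma(r_0)$ because $u\le0$. In
both cases $u(y)\le a\big(\gamma(|y|)-\gamma(r_0)\big)$ for $0<|y|\le r_0$.
As $\gamma$ is increasing and $u(x)=-\infty$, this gives $u\le-ac_1$ on $V$.
Note that the constant $C_s$, over which we have no control, has disappeared.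

\emph{Step 2: $ac_1\le\max\psi-\min\psi$.} Let $y_1$ be a maximum point of
$u-\psi$ on $M$. Then $u(y_1)>-\infty$, since $u\not\equiv-\infty$. If
$y_1\notin V$, then \eqref{eq:trmax} and Lemma~\ref{lem:global} give
\[
0\ge\operatorname{tr}dd^c(u-\psi)(y_1)=\operatorname{tr}\Theta(y_1)-\operatorname{tr}dd^c\psi(y_1)>-C_0+C_0=0,
\]
which is absurd. So $y_1\in V$, and Step~1 yields
$\max(u-\psi)\le-ac_1-\min\psi$. At a point $p$ with $u(p)=0$ this reads
$-\psi(p)\le-ac_1-\min\psi$, which proves the claim.

Thus every $a\in(8C_2,\nu/m)$ satisfies $a\le C$, and therefore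
$\nu/m\le C$. \qed

\begin{corollary}\label{cor:unique}
Let $M$ be connected.
\begin{enumerate}
\item[(a)] A section in $H^0(M,L^m)$ that vanishes on a nonempty open set is
zero.
\item[(b)] If $0\ne t\in H^0(M,L^{m'})$, then multiplication by $t$ is an
injective linear map $H^0(M,L^m)\to H^0(M,L^{m+m'})$. In particular
$P_m(L)\le P_{m+m'}(L)$, and products of nonzero sections are nonzero.
\item[(c)] $H^0(M,L^m)$ is finite-dimensional. This also holds when $M$ is not
connected.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Such a section vanishes to every order at a point $x$ of the open set;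
apply Proposition~\ref{prop:order} at $x$. (b) If $st=0$, then $s$ vanishes on
the nonempty open set $\{t\ne0\}$, so $s=0$ by (a). (c) Fix $x$ and a frame
near $x$. By Proposition~\ref{prop:order}, the map sending $s$ to its Taylor
polynomial of degree $\lfloor Cm\rfloor$ at $x$, in $2n$ real variables, is
injective. A compact manifold has finitely many components, and $H^0$ is the
direct sum of the spaces on the components.
\end{proof}

The proof of (c) gives $P_m(L)=O(m^{2n})$. The next section lowers the
exponent from $2n$ to $k$.

\begin{remark}\label{rem:hyp}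
Compactness was used for the normalization $\max|s|=1$, for the constant
$C_0$, for the Morse function and for the maximum point in Step~2. Without it
the proposition fails: on $\mathbb C$ the sections $z^\nu$ of the trivial
bundle vanish to every finite order. Connectedness was used only to move the
critical points into $V$. Without it, a section may vanish on one component
and not on another; if two components carry nonzero sections, $R(L)$ has zero
divisors, which is why Theorem~\ref{thm:B} assumes $M$ connected.
\end{remark}

\section{Sections as holomorphic functions of $k$ variables}\label{sec:A}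

We first express the rank of $\Phi_m$ without a basis.

\begin{lemma}\label{lem:rank}
Let $t\in H^0(M,L^m)$ and $t(x)\ne0$. Then
\[
\operatorname{rank}_{\mathbb C}(d\Phi_m)_x=\dim_{\mathbb C}\{d(s/t)_x: s\in H^0(M,L^m)\}.
\]
\end{lemma}

\begin{proof}
A change of basis composes $\Phi_m$ with an automorphism of $\mathbb P^N$ and
preserves the rank, so we may use a basis $t,s_1,\dots,s_N$. In the affine
chart, $\Phi_m=(s_1/t,\dots,s_N/t)$ near $x$. The rank of a complex linear map
to $\mathbb C^N$ is the dimension of the span of its components, here the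
$d(s_i/t)_x$; and $d(t/t)=0$.
\end{proof}

\subsection{The local model}\label{ss:setup}
Until Section~\ref{ss:disconnected}, let $M$ be connected, with $P_m(L)>0$ for
some $m$, and let $k=\kappa_J(L)\in\{0,\dots,n\}$. Choose $m_0$ and
$x_0\notin B_{m_0}$ with $\operatorname{rank}(d\Phi_{m_0})_{x_0}=k$, and
choose $\sigma_0\in H^0(M,L^{m_0})$ with $\sigma_0(x_0)\ne0$. By
Lemma~\ref{lem:rank} there are $\sigma_1,\dots,\sigma_k\in H^0(M,L^{m_0})$
such that the functions $f_i=\sigma_i/\sigma_0$ have $\mathbb C$-linearly
independent differentials at $x_0$. Subtracting multiples of $\sigma_0$ from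
the $\sigma_i$, we arrange $f_i(x_0)=0$. The map $F=(f_1,\dots,f_k)$ has a
complex linear surjective differential at $x_0$. By the submersion theorem
there is an open neighborhood $U$ of $x_0$, on which $\sigma_0\ne0$, and a
diffeomorphism $U\cong\Omega\times W$, where $\Omega\subset\mathbb C^k$ is a
ball around $0$ and $W\subset\mathbb R^{2n-2k}$ is a ball, under which $F$
becomes the projection onto $\Omega$. (For $k=0$ the factor $\Omega$ is a
point; for $k=n$ the factor $W$ is.) In particular $df_1,\dots,df_k$ are
independent at every point of $U$, and the fibers of $F|_U$ are connected.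

If $k=n$, then $F$ is a chart of pseudoholomorphic functions, so $J$ is
integrable on $U$. For $k<n$ the map $F$ sees only the directions transverse
to its fibers, as in Section~\ref{ss:product}, and this is enough.

\begin{proposition}\label{prop:descent}
For every $d\ge1$ and $s\in H^0(M,L^{dm_0})$ there is a unique holomorphic
function $h_s\colon\Omega\to\mathbb C$ with $s=(h_s\circ F)\,\sigma_0^d$ on
$U$. The map $s\mapsto h_s$ is linear and injective, and $h_{ss'}=h_sh_{s'}$.
If $C$ is the constant of Proposition~\ref{prop:order} at $x_0$ and $s\ne0$,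
then $h_s$ vanishes at $0$ to order at most $Cdm_0$.
\end{proposition}

\begin{proof}
Let $q=s/\sigma_0^d$ on $U$. The sections
$\sigma_0^{d-1}\sigma_1,\dots,\sigma_0^{d-1}\sigma_k$ and $s$ lie in
$H^0(M,L^{dm_0})$, and their ratios to $\sigma_0^d$ are $f_1,\dots,f_k$ and
$q$. By Lemma~\ref{lem:rank} with $t=\sigma_0^d$, at each point of $U$ the
forms $df_1,\dots,df_k,dq$ span a space of dimension at most
$\operatorname{rk}\Phi_{dm_0}$, and this is at most $k$ because $k$ is the
maximum over \emph{all} powers of $L$. Since $df_1,\dots,df_k$ are
independent, $dq$ lies in their span and so vanishes on $\ker dF$. The fibers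
of $F|_U$ are connected, so $q$ is constant on them, and $q=h\circ F$ with $h$
smooth on $\Omega$. For $X\in TU$, complex linearity of $dF$ and $dq$ gives
\[
dh\big(i\,dF(X)\big)=dh\big(dF(JX)\big)=dq(JX)=i\,dq(X)=i\,dh\big(dF(X)\big).
\]
As $dF$ is surjective, $dh$ is complex linear, so $h$ is holomorphic.
Uniqueness holds because $F(U)=\Omega$, and it implies linearity and
multiplicativity. If $h_s$ vanishes at $0$ to order at least $\nu$, then
$|s|\le C_s|F|^\nu$ near $x_0$; since $F$ is smooth with $F(x_0)=0$, the
section $s$ vanishes at $x_0$ to order at least $\nu$. By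
Proposition~\ref{prop:order}, $\nu\le Cdm_0$ unless $s=0$. This gives the last
statement, and injectivity as well.
\end{proof}

\subsection{Counting sections}

\begin{proposition}\label{prop:count}
With the notation above, $\sigma_0,\dots,\sigma_k$ satisfy no nontrivial
homogeneous polynomial relation, and for all $d\ge1$
\begin{equation}\label{eq:twosided}
\binom{d+k}{k}\le P_{dm_0}(L)\le\binom{\lfloor Cdm_0\rfloor+k}{k}.
\end{equation}
Moreover, with $C'=(Cm_0+1)^k$,
\begin{equation}\label{eq:upper}
P_m(L)\le P_{mm_0}(L)\le C'm^k\quad\text{for all $m\ge1$.}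
\end{equation}
\end{proposition}

\begin{proof}
Let $Q$ be a homogeneous polynomial of degree $d$ with
$Q(\sigma_0,\dots,\sigma_k)=0$. Dividing by $\sigma_0^d$ on $U$ gives
$Q(1,z_1,\dots,z_k)=0$ for all $z\in F(U)=\Omega$, so $Q=0$. Hence the
$\binom{d+k}k$ monomials of degree $d$ in $\sigma_0,\dots,\sigma_k$ are
linearly independent in $H^0(M,L^{dm_0})$.

Let $N=\lfloor Cdm_0\rfloor$ and send $s\in H^0(M,L^{dm_0})$ to the Taylor
polynomial of degree $N$ of $h_s$ at $0$. If $s$ is in the kernel, then $h_s$
vanishes to order at least $N+1>Cdm_0$, so $s=0$ by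
Proposition~\ref{prop:descent}. The polynomials of degree at most $N$ in $k$
variables form a space of dimension $\binom{N+k}k$. This proves
\eqref{eq:twosided}. Since
$\binom{N+k}k=\prod_{i=1}^k(1+N/i)\le(N+1)^k$ and $N+1\le(Cm_0+1)d$, we get
$P_{dm_0}(L)\le C'd^k$, which is the second inequality of \eqref{eq:upper}.

For the first, we may assume $P_m(L)>0$ and $m_0\ge2$. Take
$0\ne t\in H^0(M,L^m)$. Then $t^{m_0-1}$ is a nonzero section of
$L^{m(m_0-1)}$, and Corollary~\ref{cor:unique}(b) gives
$P_m(L)\le P_{mm_0}(L)$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}\label{ss:disconnected}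
Let $M$ be connected. If all $P_m(L)$ vanish, both dimensions are $-\infty$.
Otherwise, \eqref{eq:upper} gives
$\log P_m(L)\le k\log m+\log C'$, so $\kappa^J(L)\le k$. By
\eqref{eq:twosided}, $P_{dm_0}(L)\ge d^k/k!$, so
\[
\frac{\log P_{dm_0}(L)}{\log(dm_0)}\ge\frac{k\log d-\log k!}{\log d+\log m_0}\longrightarrow k\qquad(d\to\infty),
\]
and $\kappa^J(L)\ge k$. Hence $\kappa^J(L)=k=\kappa_J(L)$.

Now let $M_1,\dots,M_l$ be the components of $M$ and $L_i=L|_{M_i}$. From
$H^0(M,L^m)=\bigoplus_iH^0(M_i,L_i^m)$ we get
$\max_iP_m(L_i)\le P_m(L)\le l\max_iP_m(L_i)$. The factor $l$ does not affect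
$\limsup\log P_m/\log m$, and the upper limit of a maximum of finitely many
sequences is the maximum of their upper limits, so
$\kappa^J(L)=\max_i\kappa^J(L_i)$. On the other hand, a point $x\in M_i$ lies
outside the base locus for $L^m$ if and only if it does for $L_i^m$, and by
Lemma~\ref{lem:rank} the rank of $d\Phi_m$ at $x$ depends only on the
restrictions of sections to $M_i$. So $\kappa_J(L)=\max_i\kappa_J(L_i)$, and
the theorem follows from the connected case. \qed

\section{Asymptotics and the section ring}\label{sec:B}

We prove Theorem~\ref{thm:B}, keeping the notation of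
Section~\ref{ss:setup} and writing $P_m=P_m(L)$. Here
$\mathbb N=\{0,1,2,\dots\}$.

\subsection{Proof of part (1)}
Let $S=\{m\ge1:P_m>0\}$. By Corollary~\ref{cor:unique}(b), $S$ is closed under
addition, and by definition of $e$ it consists of multiples of $e$. It
contains all large multiples of $e$. Indeed, the subgroup of $\mathbb Z$
generated by $S$ is $e\mathbb Z$ and consists of differences of elements of
$S$, so $be$ and $(b+1)e$ lie in $S$ for some $b\ge1$. Every integer
$j\ge b^2$ can be written $j=ib+\rho$ with $0\le\rho<b\le i$, and then
$je=(i-\rho)\,be+\rho\,(b+1)e\in S$.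

Since $m_0\in S$, we have $e\mid m_0$. So for every large multiple $m$ of $e$
there is a nonzero $t\in H^0(M,L^{m-m_0})$. By
Corollary~\ref{cor:unique}(a), $t(x)\ne0$ for some $x\in U$. The sections
$t\sigma_1,\dots,t\sigma_k$ of $L^m$ have ratios $f_1,\dots,f_k$ to
$t\sigma_0$ near $x$, so $\operatorname{rk}\Phi_m\ge k$ by
Lemma~\ref{lem:rank}, and $\operatorname{rk}\Phi_m\le k$ by the definition of
$k$.

\subsection{Proof of part (2)}
If $k=0$, then $C'=1$ and \eqref{eq:upper} gives $P_m\le1$ for all $m$. With
part (1) this gives $P_m=1$ for large multiples of $e$, and $v=1$.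

Let $k\ge1$. The bounds \eqref{eq:twosided} trap $P_{dm_0}/d^k$ between two
positive constants but do not give a limit, because the Taylor polynomial
argument ignores the multiplication of sections. To use it, we record for each
section only the lowest monomial of $h_s$. These exponents add under products,
and their number at each level is exactly $P_{dm_0}$.

Order $\mathbb N^k$ by the graded lexicographic order: $\alpha<\beta$ if
$|\alpha|<|\beta|$, or if $|\alpha|=|\beta|$ and the first nonzero entry of
$\beta-\alpha$ is positive; here $|\alpha|=\alpha_1+\dots+\alpha_k$. This is a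
total order, compatible with addition, in which every element has finitely
many predecessors. For a nonzero convergent power series
$h\in\mathbb C\{z_1,\dots,z_k\}$ let $\operatorname{val}(h)\in\mathbb N^k$ be
the smallest exponent $\alpha$ such that $z^\alpha$ has a nonzero coefficient
in $h$. Then $|\operatorname{val}(h)|$ is the order of vanishing of $h$ at
$0$.

\begin{lemma}\label{lem:val}
\begin{enumerate}
\item[(a)] $\operatorname{val}(hh')=\operatorname{val}(h)+\operatorname{val}(h')$
for nonzero $h,h'$.
\item[(b)] If $H\subset\mathbb C\{z_1,\dots,z_k\}$ is a finite-dimensional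
subspace, then $\operatorname{val}$ takes exactly $\dim H$ values on
$H\setminus\{0\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\alpha,\alpha'$ be the two values. If $\beta\ge\alpha$ and
$\beta'\ge\alpha'$, then $\beta+\beta'\ge\alpha+\alpha'$, with equality only
for $(\beta,\beta')=(\alpha,\alpha')$. So the lowest monomial of $hh'$ is
$z^{\alpha+\alpha'}$, with the product of the two nonzero coefficients.

(b) List $\mathbb N^k$ in increasing order as
$\alpha^{(0)}<\alpha^{(1)}<\cdots$, and let $H_j$ be the subspace of $h\in H$
in which the coefficients of $z^{\alpha^{(0)}},\dots,z^{\alpha^{(j-1)}}$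
vanish; $H_0=H$. Then $H_{j+1}$ is the kernel on $H_j$ of the coefficient of
$z^{\alpha^{(j)}}$, so $\dim H_j/H_{j+1}$ is $1$ if $\alpha^{(j)}$ is a value
and $0$ otherwise. The $H_j$ decrease and have intersection $0$, so $H_j=0$
for large $j$, and $\dim H=\sum_j\dim H_j/H_{j+1}$.
\end{proof}

Define
\[
\Gamma=\{(0,0)\}\cup\{(\operatorname{val}(h_s),d): d\ge1,\ 0\ne s\in H^0(M,L^{dm_0})\}\subset\mathbb N^k\times\mathbb N,
\]
and let $\Gamma_d=\{\alpha:(\alpha,d)\in\Gamma\}$. For example, in
Section~\ref{ss:P1}, with $m_0=1$ and $F=z$, we have
$\Gamma_d=\{0,1,\dots,d\}$. In general, Proposition~\ref{prop:descent} and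
Lemma~\ref{lem:val} show that $\Gamma$ is closed under addition and that
$\#\Gamma_d=P_{dm_0}$ for $d\ge1$. We use the following result.

\begin{proposition}[{\cite[Prop.~2.1]{LM}}]\label{prop:LM}
Let $\Gamma\subset\mathbb N^{k+1}=\mathbb N^k\times\mathbb N$ be a semigroup
such that
\begin{enumerate}
\item[(i)] $\Gamma_0=\{0\}$;
\item[(ii)] $\Gamma$ is contained in a semigroup generated by finitely many
vectors of the form $(\alpha,1)$;
\item[(iii)] $\Gamma$ generates $\mathbb Z^{k+1}$ as a group.
\end{enumerate}
Let $\Delta\subset\mathbb R^k$ be the slice at level $1$ of the closed convex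
cone spanned by $\Gamma$. Then $\#\Gamma_d/d^k\to\operatorname{vol}(\Delta)$
as $d\to\infty$.
\end{proposition}

Here $\operatorname{vol}$ is Lebesgue measure. We check the hypotheses for our
$\Gamma$. Condition (i) holds by definition. For (ii), let $A\ge Cm_0$ be an
integer. By Proposition~\ref{prop:descent}, $|\alpha|\le Ad$ for
$(\alpha,d)\in\Gamma$. An exponent $\alpha$ with $|\alpha|\le Ad$ is a sum of
at most $Ad$ standard basis vectors; splitting them into $d$ groups of at most
$A$ each writes $(\alpha,d)$ as a sum of $d$ vectors $(\beta,1)$ with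
$|\beta|\le A$, and there are finitely many such vectors. For (iii),
$h_{\sigma_0}=1$ and $h_{\sigma_i}=z_i$, so $\Gamma$ contains $(0,1)$ and
$(\mathbf e_i,1)$ for the standard basis vectors $\mathbf e_1,\dots,\mathbf e_k$
of $\mathbb Z^k$, and these generate $\mathbb Z^{k+1}$. Thus (ii) comes from
the linear bound on vanishing orders and (iii) from the choice of the ratios
$\sigma_i/\sigma_0$ as coordinates. The same two facts show that $\Delta$
contains the simplex with vertices $0,\mathbf e_1,\dots,\mathbf e_k$, of
volume $1/k!$, and is contained in its $A$-fold dilate. Therefore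
\begin{equation}\label{eq:limit}
\lim_{d\to\infty}\frac{P_{dm_0}}{d^k}=\operatorname{vol}(\Delta)\in\Big[\frac1{k!},\frac{A^k}{k!}\Big].
\end{equation}

It remains to pass from the multiples of $m_0$ to the multiples of $e$. Since
$e\mid m_0$, the multiples of $e$ are a union of finitely many residue classes
modulo $m_0$; fix one, the class of $\rho$. By part (1) there are $b,b'\in S$
with $b\equiv-\rho$ and $b'\equiv\rho\pmod{m_0}$. For $m\equiv\rho$ and
$m>b'$, Corollary~\ref{cor:unique}(b) gives
\[
P_{m-b'}\le P_m\le P_{m+b},
\]
and $m-b'=d'm_0$, $m+b=dm_0$ with positive integers $d',d$. As $m\to\infty$,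
both $d/m$ and $d'/m$ tend to $1/m_0$, so by \eqref{eq:limit} both
$P_{m-b'}/m^k$ and $P_{m+b}/m^k$ tend to $\operatorname{vol}(\Delta)/m_0^k$.
This value is the same for all classes, so the limit in (2) exists and equals
$v=\operatorname{vol}(\Delta)/m_0^k\in(0,\infty)$.

\subsection{Proof of part (3)}
The ring $R(L)$ is graded by $m$, and by Corollary~\ref{cor:unique}(b) the
product of two nonzero homogeneous elements is nonzero. The top-degree part of
a product of two nonzero elements is the product of their top-degree parts, so
$R(L)$ is a domain. Its transcendence degree is that of its fraction field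
over $\mathbb C$.

Let $Q(\sigma_0,\dots,\sigma_k)=0$ for a polynomial $Q$ with homogeneous parts
$Q_d$. The elements $Q_d(\sigma_0,\dots,\sigma_k)$ have distinct degrees
$dm_0$ in $R(L)$, so each is zero, and each $Q_d$ is zero: for $d\ge1$ by
Proposition~\ref{prop:count}, and for $d=0$ because $Q_0$ is a constant. Hence
$\sigma_0,\dots,\sigma_k$ are algebraically independent and the transcendence
degree is at least $k+1$.

Suppose it is larger. The homogeneous elements of positive degree generate
$R(L)$ as a $\mathbb C$-algebra, and a generating set of a field extension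
contains a transcendence basis. So there are $k+2$ algebraically independent
homogeneous elements $t_0,\dots,t_{k+1}$, of positive degrees
$m^{(0)},\dots,m^{(k+1)}$. Let $m$ be the product of the degrees. The powers
$t_j^{m/m^{(j)}}$ are still algebraically independent, since a relation among
them is a relation among the $t_j$, and they all lie in $H^0(M,L^m)$. Their
monomials of degree $d$ are linearly independent, so
\[
P_{dm}\ge\binom{d+k+1}{k+1}\ge\frac{d^{k+1}}{(k+1)!}\qquad(d\ge1),
\]
while $P_{dm}\le C'm^kd^k$ by \eqref{eq:upper}. For large $d$ this is a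
contradiction, so the transcendence degree is $k+1$. This completes the proof
of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{CNT}
Andrea Cattaneo, Antonella Nannicini and Adriano Tomassini,
\emph{Kodaira dimension of almost K\"ahler manifolds and curvature of the
canonical connection}, arXiv:1908.11328 (2019).

\bibitem{LM}
Lazarsfeld and Musta\c{t}\u{a},
\emph{Convex bodies associated to linear series},
Ann. Sci. ENS 42 (2009).

\end{thebibliography}
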